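\title{The translates of a line in the affine plane are lines}

\begin{abstract}
Let $k$ be an algebraically closed field of characteristic $p>0$. A polynomial $F\in A=k[X,Y]$ is a line if $A/(F)$ is a polynomial ring in one variable over $k$. We prove that $F-\lambda$ is then a line for every $\lambda\in k$. More precisely, for some $n\ge0$ the ring $A[F^{1/p^n}]$ is a polynomial ring in $F^{1/p^n}$ and one further variable. The proof has a cohomological half, in which the Grothendieck--Ogg--Shafarevich formula and a count of tame nearby cycles at infinity show that the geometric generic fiber of $F$ has normalization $\mathbb A^1$, and an algebraic half, in which a degree argument with derivations shows that $A[F^{1/p^n}]$ is normal. The result extends to perfect ground fields.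
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k$ be an algebraically closed field of characteristic $p>0$, let $A=k[X,Y]$, and write $k^{[r]}$ for a polynomial ring in $r$ variables over $k$. A polynomial $F\in A$ is a \emph{variable} if $A=k[F,G]$ for some $G\in A$, and a \emph{line} if $A/(F)\cong k^{[1]}$ as $k$-algebras. Being a line is a property of the single curve $F=0$: it is a copy of $\mathbb A^1$ embedded in the plane. Being a variable is a property of the whole map $F\colon\mathbb A^2\to\mathbb A^1$: in suitable coordinates it is a projection. Every variable is a line. A line that is not a variable is called \emph{exotic}; such lines exist in characteristic $p$, and one is worked out in Example~\ref{ex:exotic}.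

If $F$ is a variable, so is $F-\lambda$ for every $\lambda\in k$, and all fibers of $F$ are lines. For an exotic line this argument is not available, and in general one fiber of a polynomial says little about the others: the fiber of $XY-1$ over $0$ is smooth and irreducible, while its fiber over $-1$ is reducible. The polynomials all of whose fibers are lines are described by a theorem of Ganong. Put $A^{p^n}=\{a^{p^n}:a\in A\}$. For $F\in A$ the following conditions are equivalent:
\begin{enumerate}
\item[(1)] $F-\lambda$ is a line for all $\lambda\in k$;
\item[(2)] $F-\lambda$ is a line for almost all $\lambda\in k$;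
\item[(3)] $F\notin A^p$, and $A^{p^n}[F]=k[F,G]$ for some $n\ge0$ and $G\in A$.
\end{enumerate}
A polynomial satisfying these conditions is a line. The question, posed in \cite{Daigle}, is whether the converse holds:
\begin{quote}
\emph{If $F$ is a line, is $F-\lambda$ a line for every $\lambda\in k$?}
\end{quote}
We show that the answer is yes. Let $K=k(X,Y)$ and $s_i=F^{1/p^i}$, taken in the perfect closure of $K$. Extracting $p^n$-th roots turns the equality in (3) into $A[s_n]=k[s_n,G^{1/p^n}]$. So (3) says that $F$ becomes a variable after the purely inseparable base change $s_n\mapsto s_n^{p^n}$ on the target line; the case $n=0$ is that of a variable. This is the form in which we prove the result.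

\begin{theorem}\label{thm:main}
Let $F\in A$ be a line. Then there are $n\ge0$ and $v\in A[s_n]$ such that
\[
A[s_n]=k[s_n,v]\cong k^{[2]}.
\]
Consequently:
\begin{enumerate}
\item[(a)] $A/(F-\lambda)\cong k^{[1]}$ for every $\lambda\in k$;
\item[(b)] $F\notin A^p$, and $A^{p^n}[F]=k[F,v^{p^n}]$ with $v^{p^n}\in A$.
\end{enumerate}
\end{theorem}

Thus every line satisfies (1)--(3). The proof does not use Ganong's equivalence.

\begin{proof}[The first assertion implies \textup{(a)} and \textup{(b)}]
Since $A/(F)$ is a domain of dimension one, $F$ is irreducible, so $F\notin A^p$. A $p$-th root of $F$ in $K$ would be integral over the normal ring $A$, so $F\notin K^p$. Recall that $T^{p^n}-a$ is irreducible over a field $L$ of characteristic $p$ whenever $a\notin L^p$. Hence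
\begin{equation}\label{eq:present}
A[s_n]=A[T]/(T^{p^n}-F),\qquad A[s_n]/(s_n-c)=A/(F-c^{p^n})\quad(c\in k).
\end{equation}
Every $\lambda\in k$ has the form $c^{p^n}$, and $k[s_n,v]/(s_n-c)\cong k^{[1]}$; this is (a). The map $a\mapsto a^{p^n}$ is a ring homomorphism with $k^{p^n}=k$. It sends $A[s_n]$ onto $A^{p^n}[F]\subset A$ and $k[s_n,v]$ onto $k[F,v^{p^n}]$; this is (b).
\end{proof}

\subsection*{Plan of the proof}
Let $f\colon\mathbb A^2\to\mathbb A^1$ be the map given by $F$, and let $V$ be the first \'etale cohomology with compact support of its geometric generic fiber, with coefficients in $\mathbb Z/\ell$. The first half of the proof shows that $V=0$, by playing two facts against each other.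

The plane has no compactly supported cohomology below the top degree. Through the Leray spectral sequence and the Grothendieck--Ogg--Shafarevich formula this becomes a budget: the rank drops and Swan conductors of the sheaf $R^1f_!\mathbb Z/\ell$ add up to at most $\dim V$. At the fiber $F=0$, which is $\mathbb A^1$, the rank drops to zero. This spends the whole budget, so the Swan conductor at $0$ vanishes: \emph{wild inertia at $0$ acts trivially on $V$} (Section~\ref{sec:vanish}). On the other hand, the invariants of wild inertia are computed by tame nearby cycles, which can be counted on a normal crossings resolution of the compactified fiber over $0$ (Section~\ref{sec:tame}). That fiber has at most one singular point, at infinity (Section~\ref{sec:pencil}), and there the count cancels (Section~\ref{sec:count}): \emph{wild inertia at $0$ has no invariants in $V$}.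

Once $V=0$, the normalization of $A[s_n]$ is a polynomial ring $k[s_n,v]$ for large $n$ (Section~\ref{sec:normal}). The second half of the proof descends through the tower $K\subset K(s_1)\subset\dots\subset K(s_n)$, one derivation at a time, and shows that $A[s_n]$ is already normal (Section~\ref{sec:descent}). Section~\ref{sec:perfect} treats perfect ground fields.

\subsection*{Conventions}
For an integer $m\ge1$ we write $m'$ for its prime-to-$p$ part. We fix a prime $\ell\ne p$ and put $\Lambda=\mathbb Z/\ell$. Cohomology is \'etale cohomology with coefficients in $\Lambda$ unless a sheaf is named, and $\chi_c$ is the alternating sum of the dimensions of the groups $H^i_c$. All fields that occur contain $k$, hence $\mu_\ell$; we fix an isomorphism $\Lambda\cong\mu_\ell$ and omit Tate twists. We use the following standard facts.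
\begin{enumerate}
\item[(C1)] Cohomology does not change on passing to the reduced subscheme or under a purely inseparable extension of the base field.
\item[(C2)] For $Z\subset Y$ closed there is a long exact sequence $\cdots\to H^i_c(Y\setminus Z)\to H^i_c(Y)\to H^i_c(Z)\to\cdots$, also with coefficients in a sheaf or a complex; so $\chi_c$ is additive.
\item[(C3)] Let $\Gamma$ be a curve over an algebraically closed field. Then $H^i_c(\Gamma)=0$ for $i>2$; the trace maps give $H^2_c(\Gamma)$ a canonical basis indexed by the irreducible components; $H^0_c(\Gamma)=0$ if $\Gamma$ is affine; and $\chi_c(\Gamma)=2-2g-\rho$ if $\Gamma$ is a smooth projective connected curve of genus $g$ with $\rho$ points removed.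
\item[(C4)] $H^i_c(\mathbb A^r)$ is $\Lambda$ for $i=2r$ and $0$ otherwise.
\end{enumerate}

\section{An exotic line and a cusp}\label{sec:examples}

The first example shows the conclusion of Theorem~\ref{thm:main}, and that $n=0$ does not suffice. The second is not a line; it shows the mechanism of the proof and marks the places where the hypothesis must enter.

\begin{example}\label{ex:exotic}
Let $F=X^{p^2}+Y^{p(p+1)}+Y$. Put $Z=X^p+Y^{p+1}$, so that $F=Z^p+Y$, and let $s=s_1$. In $A[s]$ put $u=s-Z$ and $w=X+u^{p+1}$. Then
\[
u^p=F-Z^p=Y,\qquad w^p=X^p+Y^{p+1}=Z,
\]
so that $u=s-w^p$ and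
\[
X=w-(s-w^p)^{p+1},\qquad Y=(s-w^p)^p .
\]
Hence $A[s_1]=k[s_1,w]$, a polynomial ring because it has dimension two. Setting $s=c$ parametrizes the fiber $F=c^p$; in particular $F$ is a line.

It is not a variable. Otherwise $A\otimes_{k[F]}k(F)=k(F)[G]$, and the only place of $K/k(F)$ whose valuation ring does not contain $A$ would have residue field $k(F)$. The place $w=\infty$ of $k(s)(w)$ restricts to such a place. From $X=w-uY=w-sY+ZY$ we find that
\[
y:=\frac{ZY-X}{Y}=s-\frac wY\in K ,
\]
and $Y$ has degree $p^2$ in $w$, so $y$ has residue $s=F^{1/p}\notin k(F)$. The point at infinity of the generic fiber is purely inseparable over $k(F)$, and adjoining $s_1$ makes it rational.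
\end{example}

\begin{example}\label{ex:cusp}
Let $F=Y^2+X^3$. The curve $F=0$ is the bijective image of $\mathbb A^1$ under $v\mapsto(-v^2,v^3)$, with a cusp at the origin. Three blow-ups resolve it: the substitutions $Y=Xy$, then $X=xy$, then $y=xy_1$ give
\[
F=X^2(y^2+X)=x^2y^3(y+x)=x^6y_1^3(y_1+1).
\]
So $F$ vanishes to orders $2,3,6$ along three exceptional curves $C_2,C_3,C_6$. The curve $C_6$ meets $C_3$ at $y_1=0$, the proper transform of the cusp at $y_1=-1$, and $C_2$ at $y_1=\infty$; there are no other intersections. Removing from each $C_M$ its points on the other components leaves curves $C_M^\circ$ with $\chi_c=1,1,-1$. Weight each by the prime-to-$p$ part of its multiplicity: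
\[
\sum_M M'\chi_c(C_M^\circ)=
\begin{cases}2+3-6=-1,&p\ge5,\\ 1+3-3=1,&p=2.\end{cases}
\]
Both numbers equal $\chi_c$ of the geometric generic fiber. For $p\ge5$ the curve $Y^2+X^3=\lambda$, $\lambda\neq0$, has genus one and one point at infinity. For $p=2$ it is $(Y+\lambda^{1/2})^2=X^3$: the cusp does not smooth out but travels along the curve $E=\{X=0\}$, on which $F$ restricts to the inseparable map $Y\mapsto Y^2$.

The case $p=2$ is the local picture that a line presents at infinity: one possibly singular point of the compactified fiber, lying on a curve $E$ on which $F$ restricts to $u\mapsto cu^{q}$ with $q$ a power of $p$, and a weighted count equal to $1$. (In Example~\ref{ex:exotic}, with $x=1/Z$, the relations $y^p=F-Z/Y^p$ and $Y=F-Z^p$ give $F=y^p+x^{p^2-1}(Fx^p-1)^{-p}$; for $p=2$ the exponents are those of the cusp.) The case $p\ge5$ shows that it is not enough for $F=0$ to be homeomorphic to $\mathbb A^1$: smoothness has to be used.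
\end{example}

From now until the end of Section~\ref{sec:descent}, $F$ is a line. We write $f\colon\mathbb A^2\to\mathbb A^1=\operatorname{Spec}k[t]$ for the map with $f^*t=F$, $F_\lambda=f^{-1}(\lambda)$ for its fibers, and $F_{\bar\eta}$ for the fiber over the spectrum $\bar\eta$ of an algebraic closure of $k(t)$. Thus $F_0\cong\mathbb A^1$.

\section{The pencil at infinity}\label{sec:pencil}

The map $f$ is not proper, and nearby cycles compute the cohomology of the generic fiber only for proper maps. We therefore compactify $f$, and we have to know exactly what is added. The outcome is that each fiber over a finite value acquires a single point.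

\subsection*{The generic fiber}
A field extension $K/L$ is \emph{regular} if it is separable and $L$ is algebraically closed in $K$; equivalently, $K\otimes_L\overline L$ is a field. Regularity is preserved by algebraic extension of $L$. By Stein factorization, if $Y$ is a normal projective variety and $Y\to\Gamma$ is a dominant morphism to a smooth projective curve such that $k(\Gamma)$ is algebraically closed in $k(Y)$, then all fibers are connected.

\begin{lemma}\label{lem:regular}
The extension $K/k(F)$ is regular. Hence $F_{\bar\eta}$ is an integral curve.
\end{lemma}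

\begin{proof}
Let $M$ be the algebraic closure of $k(F)$ in $K$, a finite extension of $k(F)$, and let $B$ be the integral closure of $k[F]$ in $M$. Since $A$ is normal, $B\subset A$, so $B^*=k^*$. Take two points of $\mathbb A^2$ at which $F$ has different values and restrict to the straight line through them. This gives a homomorphism $B\to k^{[1]}$ whose image is not $k$; as $B$ is a domain of dimension one, it is injective. So $M$ embeds over $k$ in a rational function field in one variable, and $M$ is rational by L\"uroth's theorem. The smooth affine curve $\operatorname{Spec}B$ is therefore $\mathbb P^1$ minus finitely many points, and minus exactly one point because $B^*=k^*$. Thus $B=k[\varphi]$ and $F=c\prod_j(\varphi-a_j)$. The factors are nonunits of $A$ and $F$ is irreducible, so there is one factor and $M=k(F)$.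

By MacLane's criterion, $K/k(F)$ is separable if the basis $1,F,\dots,F^{p-1}$ of $k(F)$ over $k(F)^p=k(F^p)$ stays linearly independent over $K^p$. This holds because $F\notin K^p$, so that $T^p-F^p$ is irreducible over $K^p$.
\end{proof}

\subsection*{The boundary curve}
View $F$ as a rational map $\mathbb P^2\dashrightarrow\mathbb P^1$. It is not a morphism, since two curves in $\mathbb P^2$ always meet. Blow up a point of indeterminacy and repeat until none is left. This gives
\[
S=S_h\to\dots\to S_1\to S_0=\mathbb P^2,\qquad h\ge1,
\]
where $S_{i}\to S_{i-1}$ has center a point of indeterminacy $p_{i}\in S_{i-1}$ and exceptional curve $E_{i}$, and a morphism $\bar f\colon S\to\mathbb P^1$ extending $f$. Proper transforms keep their names. Let $D^{(i)}=S_i\setminus\mathbb A^2$ and $D=D^{(h)}$; its components are the line at infinity $L$ and $E_1,\dots,E_h$. We record three properties.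
\begin{itemize}
\item Each $D^{(i)}$ is a \emph{tree of rational curves}: the components are copies of $\mathbb P^1$ crossing transversally, no three meet in a point, and the dual graph (a vertex for each component, an edge for each intersection point) is a tree. Indeed, blowing up a node subdivides an edge, and blowing up another point of $D^{(i)}$ attaches a leaf.
\item The components of $D$ form a basis of $\operatorname{Pic}S$: they generate because $\operatorname{Pic}\mathbb A^2=0$, and a relation among them is the divisor of an element of $A^*=k^*$. The intersection form on $\operatorname{Pic}S$ is unimodular, being diagonal with entries $1,-1,\dots,-1$ on the total transforms of $L,E_1,\dots,E_h$.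
\item The fibers of $\bar f$ are connected, by Lemma~\ref{lem:regular}.
\end{itemize}
Let $D_\infty=\bar f^{-1}(\infty)_{\mathrm{red}}\subset D$. It is a connected union of components of $D$ and contains $L$. A component of $D$ is \emph{horizontal} if $\bar f$ is nonconstant on it. A horizontal component meets every fiber, and it meets $D_\infty$ in exactly one point, because in a tree a vertex outside a subtree has at most one edge to it.

Let $\bar F_0$ be the closure of $F_0$ in $S$. Since $F_0\cong\mathbb A^1$, the normalization of $\bar F_0$ is $\mathbb P^1$; so $\bar F_0\cap D$ is a single point $z$, and $\bar F_0$ has one branch at $z$. This is the property of lines that governs the present section.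

\begin{lemma}\label{lem:horizontal}
The curve $E:=E_h$ is the only horizontal component of $D$. For $0\le i<h$ the only point of indeterminacy on $S_i$ is $p_{i+1}$, and $E_i^2\le-2$ on $S$ for $1\le i<h$.
\end{lemma}

\begin{proof}
\emph{An exceptional curve $E_i$ on which no later center lies is horizontal.} In this case the map is defined near $E_i$ on $S_i$. If it had constant value $\lambda$ on $E_i$, an affine coordinate of $\mathbb P^1$ near $\lambda$ would pull back to a regular function on a neighborhood of $E_i$, hence on a punctured neighborhood of $p_i$ in $S_{i-1}$. By normality it would extend to $p_i$, which is a point of indeterminacy. In particular $E_h$ is horizontal.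

\emph{There is only one horizontal component.} Let $\Theta$ be the union of the components of $D$ contained in $\bar f^{-1}(0)$, so that $\bar f^{-1}(0)=\bar F_0\cup\Theta$. This fiber is connected, so every connected component of $\Theta$ meets $\bar F_0$ and therefore contains $z$. Hence $\bar f^{-1}(0)\cap D$ is either $\{z\}$, or the connected curve $\Theta$. Let $E'\ne E''$ be horizontal, and contract the subtree $D_\infty$ of the dual graph to a vertex; the graph remains a tree, and $E',E''$ are adjacent to the new vertex. In the first case $E'$ and $E''$ both pass through $z$, which gives a triangle. In the second case both meet $\Theta$, which is disjoint from $D_\infty$, and contracting $\Theta$ as well gives a cycle of length four. Both are impossible.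

\emph{The centers.} Over each point of indeterminacy of $S_i$, the last exceptional curve created carries no later center and is horizontal. So there is only one such point, namely $p_{i+1}$, and all later centers lie over it. If $1\le i<h$ and $p_{i+1}\notin E_i$, then $E_i\ne E_h$ would be horizontal. So $p_{i+1}\in E_i$, and $E_i^2$ drops from $-1$ to at most $-2$.
\end{proof}

Next we exclude boundary components inside finite fibers. They would form a chain of curves with self-intersection at most $-2$, and such a chain cannot be cut off from a unimodular lattice in the way the fibration requires. For a set $\Sigma$ of components of $D$, let $\det\Sigma$ be the determinant of its intersection matrix, with $\det\emptyset=1$.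

\begin{lemma}\label{lem:boundary}
$D=D_\infty\cup E$.
\end{lemma}

\begin{proof}
Let $Q$ be the set of components of $D$ that are different from $E$ and not in $D_\infty$; on each of them $\bar f$ has a constant finite value. Suppose $Q\ne\emptyset$ and let $j$ be minimal with $E_j\in Q$. For $j\le i<h$, every component of $D^{(i)}$ belongs to $D_\infty$ or to $Q$, both kinds occur, and $D^{(i)}$ is connected. A point where the two kinds meet is a point of indeterminacy, since the map would have to take both an infinite and a finite value there. So there is exactly one such point, and it is $p_{i+1}$.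

We claim that the $Q$-part of $D^{(i)}$ is a path and that its edge to the $D_\infty$-part starts at an end of the path. For $i=j$ the path is the single vertex $E_j$. Blowing up $p_{i+1}$ inserts the vertex $E_{i+1}$ in that edge. If $E_{i+1}\subset D_\infty$ the path and its end are unchanged; if $E_{i+1}\in Q$ it is the new end. At the last step the inserted vertex is $E$. So on $S$ the set $Q$ is a chain with self-intersections $-a_1,\dots,-a_r$, all $a_i\ge2$ by Lemma~\ref{lem:horizontal}, and $E$ has one edge to a component $Q_1\in Q$ and one edge to a component $\Delta_1$ of $D_\infty$. Let $(-1)^i\delta_i$ be the determinant of the first $i$ curves of the chain. Then $\delta_0=1$, $\delta_1=a_1$ and $\delta_i=a_i\delta_{i-1}-\delta_{i-2}$, so by induction $\delta_i-\delta_{i-1}\ge\delta_{i-1}-\delta_{i-2}\ge1$ with all $\delta_i>0$. Hence $|\det Q|\ge2$.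

Write $\bar f^*(\infty)=\sum N_\Delta\Delta$, the sum over the components of $D_\infty$. It has intersection number $0$ with each $\Delta$, so $\det D_\infty=0$. The intersection matrix of $D$ is the block matrix $H=D_\infty\oplus Q$ bordered by the row and column of $E$. The formula $\det\left(\begin{smallmatrix}H&\xi\\ \xi^{T}&c\end{smallmatrix}\right)=c\det H-\xi^{T}\operatorname{adj}(H)\xi$ gives
\[
\pm1=E^2\det D_\infty\det Q-\det(D_\infty\setminus\Delta_1)\det Q-\det D_\infty\det(Q\setminus Q_1)=-\det(D_\infty\setminus\Delta_1)\det Q .
\]
So $|\det Q|=1$, a contradiction.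
\end{proof}

It follows that $\bar f^*(0)=\bar F_0$, with multiplicity one since $A/(F)$ is reduced, that $E\cap\bar F_0=\{z\}$, and that $z\notin D_\infty$. Put
\[
q=\deg(\bar f|_E)=(E\cdot\bar F_0)_z .
\]
The function $\bar f|_E$ has its only zero at $z$ and its only pole at $E\cap D_\infty$. In a coordinate $u$ on $E$ with $u(z)=0$ and $u(E\cap D_\infty)=\infty$ it is $cu^q$, $c\in k^*$.

\subsection*{The degree of the horizontal curve}
A general fiber has $q'$ points on $E$, so we want $q'=1$. The prime-to-$p$ part of $q$ is detected by a Kummer cover, which the following remark makes explicit.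

\begin{lemma}\label{lem:kummer}
Let $\mathcal O$ be a regular local ring containing $k$, with fraction field $L$. Let $p\nmid m$ and $\phi=\epsilon g^m$ with $\epsilon\in\mathcal O^*$, $g\in L^*$. Then the integral closure of $\mathcal O$ in $L[T]/(T^m-\phi)$ is $\mathcal O[\omega]\cong\mathcal O[W]/(W^m-\epsilon)$ with $\omega=T/g$, and it is finite \'etale of degree $m$ over $\mathcal O$.
\end{lemma}

\begin{proof}
We have $\omega^m=\epsilon$ and $L[T]/(T^m-\phi)=L[W]/(W^m-\epsilon)$ via $W=\omega$. The algebra $\mathcal O[W]/(W^m-\epsilon)$ is finite \'etale over $\mathcal O$ because $mW^{m-1}$ is a unit; so it is regular, hence integrally closed in its total ring of fractions.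
\end{proof}

\begin{proposition}\label{prop:q}
The integer $q$ is a power of $p$.
\end{proposition}

\begin{proof}
The class $\bar f^*(\infty)=\sum N_\Delta\Delta$ has intersection number $0$ with each $\Delta$ and $q$ with $E$. By Lemma~\ref{lem:boundary} these curves are a basis of $\operatorname{Pic}S$, so by unimodularity $\bar f^*(\infty)$ is $q$ times a class, and $q\mid N_\Delta$ for all $\Delta$. Let $m=q'$.

Let $w^m=F$. By Lemma~\ref{lem:regular}, $K(w)=K\otimes_{k(F)}k(w)$ is a field, regular over $k(w)$. Let $S'$ be the normalization of $S$ in $K(w)$; it is also the normalization of $S\times_{\mathbb P^1}\mathbb P^1_w$, so it maps to $\mathbb P^1_w$, with connected fibers. The fiber over $w=\infty$ is, as a set, the preimage of $D_\infty$. In the local ring of $S$ at a point of $D_\infty$, the function $F^{-1}$ is a unit times $\prod y_\Delta^{N_\Delta}$, where the $y_\Delta$ are local equations of the components; as $m\mid N_\Delta$, Lemma~\ref{lem:kummer} shows that $S'\to S$ is \'etale of degree $m$ over $D_\infty$.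

A finite \'etale cover of $D_\infty$ is trivial. It is trivial over each component because $\mathbb P^1$ is simply connected; a section over one component then extends uniquely to the adjacent components, and so on, without conflict because the dual graph is a tree. So the fiber of $S'$ over $w=\infty$ is a disjoint union of $m$ copies of $D_\infty$. It is connected, hence $m=1$.
\end{proof}

The equation $cu^q=t$ now has a single solution over $\bar\eta$. So the projective curve $S_{\bar\eta}$, which is integral by Lemma~\ref{lem:regular}, is $F_{\bar\eta}$ together with one point. In the sequence (C2),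
\[
H^0(S_{\bar\eta})\to H^0(\mathrm{pt})\to H^1_c(F_{\bar\eta})\to H^1(S_{\bar\eta})\to0,
\]
the first map is an isomorphism. We obtain an isomorphism, equivariant for the Galois group of $k(t)$,
\begin{equation}\label{eq:V}
V:=H^1_c(F_{\bar\eta})\cong H^1(S_{\bar\eta}).
\end{equation}

\section{Resolving the fiber at its point at infinity}\label{sec:count}

The fiber $\bar f^*(0)=\bar F_0$ is smooth away from $z$. We resolve it at $z$ and carry out in general the count of Example~\ref{ex:cusp}. For a divisor with simple normal crossings support and a component $C$, let $C^\circ$ be $C$ minus the other components.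

\begin{proposition}\label{prop:count}
There is a finite sequence of point blow-ups $\tilde S\to S$ over $z$, possibly empty, such that the fiber $\tilde f^*(0)=\sum_CM_C\,C$ of $\tilde f\colon\tilde S\to\mathbb P^1$ has simple normal crossings support and
\[
\sum_CM_C'\,\chi_c(C^\circ)=2 .
\]
\end{proposition}

All components are copies of $\mathbb P^1$, so $\chi_c(C^\circ)$ is $2$ minus the number of neighbors of $C$ in the fiber. The curve $E$ is not in the fiber; it serves as the reference curve with which the resolution starts.

\begin{proof}
If $q=1$, then $(E\cdot\bar F_0)_z=1$, so $\bar F_0\cong\mathbb P^1$ is smooth, no blow-up is needed, and the sum is $2$. Let $q>1$.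

By \emph{the branch} we mean the proper transform of $\bar F_0$ near its unique point over $z$. Let $\varepsilon$ be a uniformizer at the point over $z$ of the normalization of $\bar F_0$, and let $\operatorname{ord}$ be the order in $\varepsilon$. The intersection number of the branch with a curve germ is the order of a local equation of the germ. If $x_1,x_2$ are regular parameters of the surface at the point, the multiplicity of the branch is $\min(\operatorname{ord}x_1,\operatorname{ord}x_2)$, since this is the order of an equation of the exceptional curve after one blow-up.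

\medskip\noindent\emph{The stages.} We blow up in stages $i=0,1,\dots$. At the start of stage $i$ the branch passes through a point $z_i$ of a smooth curve $\Gamma_i$ with local equation $x$; no component of the fiber other than the branch and possibly $\Gamma_i$ passes through $z_i$; and $q_i=\operatorname{ord}x$ is a power of $p$. Let $M_i$ be the multiplicity of $F$ along $\Gamma_i$. We start with $\Gamma_0=E$, $z_0=z$, $q_0=q$, $M_0=0$. If $q_i=1$, the branch is smooth and transversal to $\Gamma_i$, and we stop.

Let $q_i>1$. We need a second coordinate with the best possible contact: there is $y$ such that $x,y$ are regular parameters at $z_i$ and $\beta=\operatorname{ord}y$ is finite and not divisible by $q_i$. To see this, start with any $y$. If $\operatorname{ord}y=cq_i$, let $\xi\in k^*$ be the value of $y/x^c$ at $\varepsilon=0$ and replace $y$ by $y-\xi x^c$, which has larger order. Suppose that this never ends, or that we reach a $y$ vanishing on the branch. Then some formal parameter $y_\infty=y-\sum\xi_jx^{c_j}$ maps to $0$ in $k[[\varepsilon]]$, so the image of $k[[x,y_\infty]]$ consists of power series in $x$, and all functions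 on the branch have order divisible by $q_i$. But $\varepsilon$ is a quotient of two such functions, so $q_i=1$, a contradiction. Let $G=\{y=0\}$, an auxiliary germ that is not in the fiber, and put
\[
g=\gcd(q_i,\beta),\qquad a=q_i/g,\qquad b=\beta/g .
\]
Both $g$ and $a$ are powers of $p$, and $a>1$.

\medskip\noindent\emph{One stage is a Euclidean algorithm.} Blow up $z_i=\Gamma_i\cap G$, and continue to blow up the point through which the branch passes as long as it is a \emph{corner}, that is, an intersection of two curves among $\Gamma_i$, $G$ and the curves created in this stage. These curves always form a chain from $\Gamma_i$ to $G$. To a curve $C$ of the chain attach $\mathbf u(C)=(w_x,w_y)=(\operatorname{ord}_Cx,\operatorname{ord}_Cy)$; thus $\mathbf u(\Gamma_i)=(1,0)$ and $\mathbf u(G)=(0,1)$. Consider a corner of $C_1,C_2$, ordered from $\Gamma_i$ to $G$, with vectors $\mathbf u_1,\mathbf u_2$ and local equations $x_1,x_2$. There $x$ and $y$ are units times monomials in $x_1,x_2$, with exponents read from $\mathbf u_1,\mathbf u_2$. So the new curve $C$ has vector $\mathbf u_1+\mathbf u_2$, and by induction adjacent vectors satisfy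 $\det(\mathbf u_1,\mathbf u_2)=1$. In particular all vectors are primitive and the slope $w_y/w_x$ increases along the chain. If the branch passes through this corner with $o_j=\operatorname{ord}x_j\ge1$, then
\begin{equation}\label{eq:cone}
(q_i,\beta)=o_1\mathbf u_1+o_2\mathbf u_2 .
\end{equation}
If $o_1>o_2$, then in the chart $(x_1/x_2,x_2)$ the branch passes through the corner of $C_1,C$ with orders $(o_1-o_2,o_2)$. If $o_1<o_2$, then in the chart $(x_1,x_2/x_1)$ it passes through the corner of $C,C_2$ with orders $(o_1,o_2-o_1)$. The sum $o_1+o_2$ decreases, so we reach $o_1=o_2$. Then $(q_i,\beta)=o_1(\mathbf u_1+\mathbf u_2)$ with $\mathbf u_1+\mathbf u_2$ primitive, so $o_1=g$ and the new curve, which we call $\Gamma_{i+1}$, has vector $(a,b)$. The branch meets it at a point $z_{i+1}$ that is not a corner, with intersection number $q_{i+1}=g$. This is a power of $p$ and smaller than $q_i$. So stage $i+1$ can start, and there are finitely many stages.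

\medskip\noindent\emph{Multiplicities.} We claim that for every curve $C$ of the chain the multiplicity of $F$ is
\begin{equation}\label{eq:mult}
M_C=M_iw_x+\min(q_iw_y,\beta w_x).
\end{equation}
This holds for $\Gamma_i$ and $G$. At a corner as above, $F$ is a unit times $x_1^{M_{C_1}}x_2^{M_{C_2}}$ times an equation of the branch, so $M_C=M_{C_1}+M_{C_2}+\min(o_1,o_2)$. The term $M_iw_x$ is additive, so consider $\psi(\mathbf u)=\min(q_iw_y,\beta w_x)$ and the linear form $\theta(\mathbf u)=q_iw_y-\beta w_x=\det((q_i,\beta),\mathbf u)$. By \eqref{eq:cone}, $\theta(\mathbf u_1)=-o_2<0$ and $\theta(\mathbf u_2)=o_1>0$. Since $\psi=\beta w_x+\min(\theta,0)$ and $\beta w_x$ is additive,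
\[
\psi(\mathbf u_1+\mathbf u_2)-\psi(\mathbf u_1)-\psi(\mathbf u_2)=\min(o_1-o_2,0)+o_2=\min(o_1,o_2).
\]
This proves \eqref{eq:mult}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.35]
\foreach \x in {1,2.4,3.6,4.8,6.2}{\fill (\x,0) circle (2pt);}
\draw (0,0) circle (2pt); \draw (7.2,0) circle (2pt);
\draw (0.07,0)--(1.3,0); \draw[dotted] (1.3,0)--(2.1,0); \draw (2.1,0)--(5.1,0);
\draw[dotted] (5.1,0)--(5.9,0); \draw (5.9,0)--(6.2,0); \draw[dashed] (6.2,0)--(7.13,0);
\draw[->] (3.6,0)--(3.6,0.8) node[above]{branch};
\node[above] at (0,0.08){$\Gamma_i$}; \node[above] at (1,0.08){$C^-_1$}; \node[above] at (2.4,0.08){$C^-_\mu$};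
\node[above right] at (3.6,0.08){$\Gamma_{i+1}$}; \node[above] at (4.8,0.08){$C^+_1$};
\node[above] at (6.2,0.08){$C^+_\nu$}; \node[above] at (7.2,0.08){$G$};
\node[below] at (0,-0.1){$M_i$}; \node[below] at (3.6,-0.1){$a(M_i+\beta)$};
\node[below] at (6.2,-0.1){$M_i+\beta$}; \node[below] at (7.2,-0.1){$0$};
\end{tikzpicture}
\caption{Dual graph of the exceptional curves (filled vertices) created in stage $i$, between the reference curve $\Gamma_i$ and the auxiliary germ $G$, which is not in the fiber. Multiplicities of $F$ are written below. Since $a$ is a power of $p$, the multiplicities along the trivalent curve $\Gamma_{i+1}$ and the end curve $C^+_\nu$ have the same prime-to-$p$ part.}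
\label{fig:chain}
\end{figure}

\medskip\noindent\emph{The count.} At the end of stage $i$ the chain is
\[
\Gamma_i,\ C^-_1,\dots,C^-_\mu,\ \Gamma_{i+1},\ C^+_1,\dots,C^+_\nu,\ G
\]
(Figure~\ref{fig:chain}); the $C^-_j$ have slope below $\beta/q_i$ and the $C^+_j$ above. All later centers lie over $z_{i+1}$, so among the new curves only $\Gamma_{i+1}$ gains a neighbor. All exceptional curves lie in the fiber, and $\Gamma_i$ does so exactly when $i\ge1$.
\begin{itemize}
\item We have $\nu\ge1$, since otherwise $1=\det((a,b),(0,1))=a$. The curve $C^+_\nu$ is adjacent to $G$, so $w_x=1$, and its multiplicity is $M_i+\beta$ by \eqref{eq:mult}. It has one neighbor in the fiber and contributes $(M_i+\beta)'$.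
\item The curve $\Gamma_{i+1}$ has multiplicity $aM_i+a\beta$, with prime-to-$p$ part $(M_i+\beta)'$. Its neighbors in the final fiber are $C^+_1$; one curve at $z_{i+1}$, namely the next curve in the chain of stage $i+1$, or the branch itself if $q_{i+1}=1$; and its predecessor in the chain, unless that is $E$. It contributes $-(M_i+\beta)'$, or $0$ if $i=\mu=0$.
\item Every other new curve has two neighbors in the fiber and contributes $0$, except $C^-_1$ when $i=0$ and $\mu\ge1$. That curve is adjacent to $E$, so $w_y=\det((1,0),\mathbf u)=1$ and its multiplicity is $q$. It has one neighbor in the fiber and contributes $q'=1$.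
\end{itemize}
So each stage $i\ge1$ contributes $0$. Stage $0$ contributes $\beta'-\beta'+1=1$ if $\mu\ge1$. If $\mu=0$, then $\Gamma_1$ is adjacent to $E$, so $b=\det((1,0),(a,b))=1$ and $\beta=g$ is a power of $p$; the contribution is $\beta'=1$.

After the last stage the proper transform of $\bar F_0$ is smooth, has multiplicity one, and meets the exceptional curves transversally in a single point, whose complement is $F_0\cong\mathbb A^1$. It contributes $1$, and the total is $2$.
\end{proof}

In Example~\ref{ex:cusp}, with $x=X$ and $y=Y$, there is one stage with $(q_0,\beta)=(2,3)$, and $C_2,C_6,C_3$ are the curves $C^-_1,\Gamma_1,C^+_1$ with vectors $(1,1),(2,3),(1,2)$. The value $-1$ found there for $p\ge5$ shows that the cancellation fails when $q$ is not a power of $p$.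

\section{Tame nearby cycles}\label{sec:tame}

The multiplicities in Proposition~\ref{prop:count} may be divisible by $p$, so we do not try to read $V$ itself from them. What they do determine is the cohomology over the maximal tamely ramified extension of the local field at $t=0$, because that extension and the local computation involve only Kummer covers.

Let $R$ be the henselization of $k[t]$ at $t=0$ and $\kappa$ its fraction field, embedded in the separable closure of $k(t)$, which is then also a separable closure $\kappa^{\mathrm{sep}}$ of $\kappa$. The \emph{inertia group} at $0$ is $\operatorname{Gal}(\kappa^{\mathrm{sep}}/\kappa)$. The maximal tamely ramified extension is $\kappa^{\mathrm{tm}}=\bigcup_{p\nmid m}\kappa(t^{1/m})$, for a compatible system of roots; its Galois group is $\hat{\mathbb Z}'(1)=\varprojlim_{p\nmid m}\mu_m(k)$, isomorphic to $\hat{\mathbb Z}'=\prod_{\ell'\ne p}\mathbb Z_{\ell'}$. The \emph{wild inertia group} $P=\operatorname{Gal}(\kappa^{\mathrm{sep}}/\kappa^{\mathrm{tm}})$ is a pro-$p$ group.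

We use two more tools. For a pro-finite Galois cover $\tilde U\to U$ with group $H$, the Hochschild--Serre spectral sequence reads $H^a(H,H^b(\tilde U))\Rightarrow H^{a+b}(U)$, where the cohomology of an inverse limit of affine covers is the direct limit of the cohomologies. Next let $\mathcal O$ be the strict henselization of a smooth surface over $k$ at a closed point, with regular parameters $y_1,y_2$. By Hensel's lemma units of $\mathcal O$ have $m$-th roots for $p\nmid m$. The \emph{Kummer class} of an invertible function $g$ is the class in $H^1$ of the $\mu_\ell$-torsor $T^\ell=g$; it vanishes if $g$ is an $\ell$-th power. Cohomological purity for normal crossings divisors says that the cohomology of $\operatorname{Spec}\mathcal O[1/y_1]$, respectively $\operatorname{Spec}\mathcal O[1/(y_1y_2)]$, is the exterior algebra on the Kummer class of $y_1$, respectively on those of $y_1,y_2$.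

\begin{lemma}\label{lem:local}
Let $\mathcal O$ be an $R$-algebra through $t\mapsto\epsilon y_1^{M_1}y_2^{M_2}$ with $\epsilon\in\mathcal O^*$, $M_1\ge1$, $M_2\ge0$. Let $d=\gcd(M_1,M_2)'$ and $U^{\mathrm{tm}}=\operatorname{Spec}(\mathcal O\otimes_R\kappa^{\mathrm{tm}})$. Then $\dim H^0(U^{\mathrm{tm}})=d$ and $H^i(U^{\mathrm{tm}})=0$ for $i\ge2$. Moreover $H^1(U^{\mathrm{tm}})=0$ if $M_2=0$, and $\dim H^1(U^{\mathrm{tm}})=d$ if $M_2\ge1$.
\end{lemma}

\begin{proof}
Let $J=\{j:M_j\ge1\}$ and $U=\operatorname{Spec}\mathcal O[1/t]$, the complement of the curves $y_j=0$, $j\in J$. For $p\nmid m$ let $U_m\to U$ be the cover obtained by adjoining $y_j^{1/m}$ for $j\in J$, with group $\mu_m^J$, and let $\tilde U=\varprojlim U_m$. The ring $\mathcal O[y_j^{1/m}:j\in J]$ is again the strict henselization of a smooth surface, with the $y_j^{1/m}$ among its regular parameters. So $U_m$ is connected and its cohomology is generated by the Kummer classes of the $y_j^{1/m}$. These become $\ell$-th powers on $U_{m\ell}$. Hence $H^0(\tilde U)=\Lambda$ and $H^i(\tilde U)=0$ for $i>0$.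

Choose compatible roots $\epsilon^{1/m}\in\mathcal O$. Sending $t^{1/m}$ to $\epsilon^{1/m}\prod_{j\in J}(y_j^{1/m})^{M_j}$ defines a map from $U_m$ to the $\mu_m$-torsor $U[t^{1/m}]$, equivariant for $\phi_m\colon\mu_m^J\to\mu_m$, $(\zeta_j)\mapsto\prod\zeta_j^{M_j}$. So $U[t^{1/m}]$ is a disjoint union of copies of the connected scheme $U_m/\ker\phi_m$, indexed by the cokernel of $\phi_m$, which has order $\gcd(m,M_1,M_2)=d$ once $d\mid m$. In the limit, $U^{\mathrm{tm}}$ has $d$ components, and $\tilde U$ is a Galois cover of each with group the kernel $H$ of $\phi=(M_j)_{j\in J}\colon\hat{\mathbb Z}'^{\,J}\to\hat{\mathbb Z}'$. By Hochschild--Serre each component has cohomology $H^*(H,\Lambda)$.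

The group $\hat{\mathbb Z}'$ is torsion free. If $M_2=0$, then $\phi$ is injective and $H$ is trivial. If $M_2\ge1$, then $H$ is the kernel of the primitive integer vector $(M_1,M_2)/\gcd(M_1,M_2)$, which an element of $\operatorname{GL}_2(\mathbb Z)$ takes to $(1,0)$; so $H\cong\hat{\mathbb Z}'$. Its cohomology with coefficients in $\Lambda$ is that of the factor $\mathbb Z_\ell$, namely $\Lambda$ in degrees $0$ and $1$ and zero above.
\end{proof}

\begin{proposition}\label{prop:tame}
$V^P=0$.
\end{proposition}

\begin{proof}
Write $S^{\mathrm{tm}}$ for the base change of the generic fiber of $\bar f$ to $\kappa^{\mathrm{tm}}$. A pro-$p$ group has no higher cohomology on $\Lambda$-modules, so Hochschild--Serre and (C1) give $H^i(S^{\mathrm{tm}})=H^i(S_{\bar\eta})^P$. The curve $S_{\bar\eta}$ is irreducible and projective, so $H^0$ and $H^2$ are $\Lambda$ with trivial action by (C3). With \eqref{eq:V},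
\[
\chi(S^{\mathrm{tm}})=2-\dim V^P ,
\]
and we have to show that $\chi(S^{\mathrm{tm}})=2$.

Take $\tilde S$ as in Proposition~\ref{prop:count} and let $\tilde S_R$ be the base change of $\tilde f^{-1}(\mathbb A^1)$ to $R$. It is proper over $R$, with closed fiber $i\colon\tilde S_0\to\tilde S_R$, and has the same generic fiber as $S$. Let $j\colon S^{\mathrm{tm}}\to\tilde S_R$ be the natural map and $\Psi=i^*Rj_*\Lambda$ the complex of \emph{tame nearby cycles}. Since $R$ is henselian with algebraically closed residue field, proper base change gives
\[
R\Gamma(S^{\mathrm{tm}},\Lambda)=R\Gamma(\tilde S_R,Rj_*\Lambda)=R\Gamma(\tilde S_0,\Psi).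
\]
At a closed point $x\in\tilde S_0$, with $\mathcal O_x$ the strict henselization of $\tilde S$ at $x$, the stalk of the $i$-th cohomology sheaf of $\Psi$ is $H^i(\operatorname{Spec}(\mathcal O_x\otimes_R\kappa^{\mathrm{tm}}))$. We compute $\chi(\tilde S_0,\Psi)$ by (C2), cutting $\tilde S_0$ into the double points and the curves $C^\circ$.

At a double point Lemma~\ref{lem:local} applies with $M_1,M_2\ge1$: the stalk has Euler characteristic $d-d=0$.

Let $C$ be a component of multiplicity $M=p^eM'$. By Lemma~\ref{lem:local} the stalks of $\Psi$ on $C^\circ$ have dimension $M'$ and lie in degree $0$. To compute $\chi_c$ we must identify the sheaf, and in particular see that it is tame at the missing points. Let $N$ be the complement in $\tilde f^{-1}(\mathbb A^1)$ of the other components of $\tilde S_0$, and let $Z$ be the normalization of $N[T]/(T^{M'}-t)$. Off $C$ the function $t$ is invertible. At a point of $C^\circ$ we have $t=\epsilon y^M=\epsilon(y^{p^e})^{M'}$ with $y$ a local equation of $C$ and $\epsilon$ a unit. By Lemma~\ref{lem:kummer}, $Z\to N$ is a $\mu_{M'}$-torsor, and on $Z$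
\[
T=\omega y^{p^e}\quad\text{with $\omega$ a unit.}
\]
Let $\pi\colon C'\to C^\circ$ be the restriction of the torsor. Map $k[T]$ to $\kappa^{\mathrm{tm}}$ by $T\mapsto t^{1/M'}$. Then $Z\otimes_{k[T]}\kappa^{\mathrm{tm}}=N\otimes_{k[t]}\kappa^{\mathrm{tm}}$, so over $N$ the map $j$ factors through the finite map $Z_R\to N_R$. Moreover $R[T]/(T^{M'}-t)$ is the henselization of $k[T]$ at $T=0$, and $\kappa^{\mathrm{tm}}$ is the maximal tamely ramified extension of its fraction field. Hence $\Psi|_{C^\circ}=\pi_*\Psi^Z$, where $\Psi^Z$ is the complex of tame nearby cycles of the function $T$ on the smooth surface $Z$. Lemma~\ref{lem:local} with $(M_1,M_2)=(p^e,0)$ shows that the natural map $\Lambda\to\Psi^Z$ is an isomorphism at all closed points of $C'$. It is then an isomorphism: a section of a sheaf on $C'$ that vanishes near every closed point vanishes on an \'etale covering. So $\Psi|_{C^\circ}=\pi_*\Lambda$ and $\chi_c(C^\circ,\Psi)=\chi_c(C')$.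

Each connected component $C''$ of $C'$ is a Galois cover of $C^\circ$ of some degree $\delta$ prime to $p$, hence tamely ramified at the $\rho$ missing points. If $C''$ has genus $g''$ and $\rho''$ missing points, with ramification indices $e_1,\dots,e_{\rho''}$, then $\sum e_j=\delta\rho$, and Riemann--Hurwitz gives $2-2g''=2\delta-(\delta\rho-\rho'')$. So $\chi_c(C'')=\delta(2-\rho)=\delta\chi_c(C^\circ)$, and $\chi_c(C')=M'\chi_c(C^\circ)$. Adding up,
\[
\chi(S^{\mathrm{tm}})=\sum_CM_C'\,\chi_c(C^\circ)=2
\]
by Proposition~\ref{prop:count}.
\end{proof}

The smoothness of $F_0$ entered here: there is no singular point in the affine part, where further exceptional curves, like those of Example~\ref{ex:cusp} for $p\ge5$, would change the sum.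

\section{The fibers have no first cohomology}\label{sec:vanish}

Let $\mathcal F$ be a constructible sheaf of $\Lambda$-vector spaces on $\mathbb A^1$ with generic stalk $W$ of dimension $r$. For $x\in\mathbb P^1(k)$ the inertia group at $x$ acts on $W$ through a finite quotient $G_0$, with ramification subgroups $G_0\supset G_1\supset\cdots$ in the lower numbering, and $G_1$ is the image of wild inertia. The \emph{Swan conductor} is
\[
\operatorname{Sw}_x=\sum_{i\ge1}\frac{1}{[G_0:G_i]}\dim(W/W^{G_i})\ \ge0 ;
\]
it vanishes if and only if wild inertia at $x$ acts trivially on $W$. The Grothendieck--Ogg--Shafarevich formula reads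
\begin{equation}\label{eq:GOS}
\chi_c(\mathbb A^1,\mathcal F)=r-\sum_{x\in\mathbb A^1(k)}\bigl(r-\dim\mathcal F_x+\operatorname{Sw}_x\bigr)-\operatorname{Sw}_\infty .
\end{equation}
To control the sign of $r-\dim\mathcal F_x$ we use the following observation. If $\mathcal F$ is locally constant on a dense open $\iota\colon U\subset\mathbb A^1$, the kernel of $\mathcal F\to \iota_*\iota^*\mathcal F$ is a skyscraper sheaf whose stalk at $x$ is the kernel of the specialization map $\mathcal F_x\to W$, and its sections lie in $H^0_c(\mathbb A^1,\mathcal F)$. Therefore
\begin{equation}\label{eq:inj}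
H^0_c(\mathbb A^1,\mathcal F)=0\ \Longrightarrow\ \mathcal F_x\to W\text{ is injective for all }x\in\mathbb A^1(k).
\end{equation}

\begin{proposition}\label{prop:vanish}
\begin{enumerate}
\item[(i)] $R^1f_!\Lambda=0$; in particular $V=0$.
\item[(ii)] $F-\lambda$ is irreducible in $A$ for every $\lambda\in k$.
\item[(iii)] The normalization of $F_{\bar\eta}$ is $\mathbb A^1$.
\end{enumerate}
\end{proposition}

\begin{proof}
The sheaves $R^jf_!\Lambda$ are constructible, with stalks the groups $H^j_c$ of the geometric fibers. These are affine curves, so by (C3) only $j=1,2$ occur. Let $\mathcal G=R^1f_!\Lambda$; its generic stalk is $V$, of dimension $r$ say. In the Leray spectral sequence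
\[
E_2^{i,j}=H^i_c(\mathbb A^1,R^jf_!\Lambda)\Rightarrow H^{i+j}_c(\mathbb A^2)
\]
we have $0\le i\le2$ and $j\in\{1,2\}$, so the only differential that can be nonzero is $d_2\colon E_2^{0,2}\to E_2^{2,1}$. The abutment vanishes in degrees $1$ and $2$ by (C4). Hence
\begin{equation}\label{eq:leray}
H^0_c(\mathbb A^1,\mathcal G)=H^1_c(\mathbb A^1,\mathcal G)=0,\qquad d_2\colon H^0_c(\mathbb A^1,R^2f_!\Lambda)\hookrightarrow H^2_c(\mathbb A^1,\mathcal G).
\end{equation}

(i) By \eqref{eq:leray}, $\chi_c(\mathbb A^1,\mathcal G)=\dim H^2_c(\mathbb A^1,\mathcal G)\ge0$, and by \eqref{eq:inj} all terms subtracted in \eqref{eq:GOS} are nonnegative. At $x=0$ the stalk is $H^1_c(F_0)=H^1_c(\mathbb A^1)=0$, so the term is $r+\operatorname{Sw}_0$. Thus $0\le r-(r+\operatorname{Sw}_0)$, and $\operatorname{Sw}_0=0$: the group $P$ acts trivially on $V$. By Proposition~\ref{prop:tame}, $V=V^P=0$, and all stalks of $\mathcal G$ vanish by \eqref{eq:inj}.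

(ii) Now \eqref{eq:leray} gives $H^0_c(\mathbb A^1,R^2f_!\Lambda)=0$, so $H^2_c(F_\lambda)$ injects into $H^2_c(F_{\bar\eta})$, which has dimension one by Lemma~\ref{lem:regular}. By (C3), $F_\lambda$ has one irreducible component: $F-\lambda=cW^m$ with $W$ irreducible and $c\in k^*$. Then $F=\lambda+cW^m=c\prod_{i=1}^m(W-\tau_i)$, where the $\tau_i$ are the roots of $cT^m+\lambda$. The factors are nonunits and $F$ is irreducible, so $m=1$.

(iii) By (i), $\chi_c(F_{\bar\eta})=1$. Let $\nu\colon\tilde F\to F_{\bar\eta}$ be the normalization, of genus $g$ with $\rho\ge1$ points at infinity, and let $b_x$ be the number of points of $\tilde F$ over $x$. The cokernel of $\Lambda\to\nu_*\Lambda$ is a skyscraper sheaf with stalks of dimension $b_x-1$, so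
\[
1=2-2g-\rho-\sum_x(b_x-1).
\]
This forces $g=0$ and $\rho=1$.
\end{proof}

The inequality in (i) used only $H^1_c(F_0)=0$, which also holds for the cusp with $p\ge5$, where $V\neq0$. It bounds the wild ramification of $V$, not its rank; this is why Proposition~\ref{prop:tame} is needed.

\section{The normalization of $A[s_n]$}\label{sec:normal}

We return to algebra. Let $K_i=K(s_i)$, so $[K_i:K]=p^i$ and $s_i^p=s_{i-1}$. Let $B_i$ be the integral closure of $A$ in $K_i$. It is the normalization of $A[s_i]$, a finite $A$-module; $B_0=A$ and $B_i\cap K_{i-1}=B_{i-1}$. Put $X_i=X^{1/p^i}$, $Y_i=Y^{1/p^i}$. The polynomial ring $A^{1/p^i}=k[X_i,Y_i]$ is normal, integral over $A$, and contains $s_i$, so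
\[
A\subset A[s_i]\subset B_i\subset A^{1/p^i}.
\]
This sandwich gives two tools. The first is a \emph{degree}: for $0\ne a\in A^{1/p^i}$ put $\deg a=p^{-i}\deg(a^{p^i})$. This is the total degree in $X_i,Y_i$ divided by $p^i$. It is additive on products, takes values in $p^{-i}\mathbb Z_{\ge0}$, vanishes only on $k^*$, satisfies $\deg(a+b)\le\max(\deg a,\deg b)$, and $\deg s_i=p^{-i}\deg F>0$. The second is a dictionary of primes.

\begin{lemma}\label{lem:frob}
Let $B\subset B^+$ be rings of characteristic $p$ with $b^{p^N}\in B$ for all $b\in B^+$. Then $\mathfrak P\mapsto\mathfrak P\cap B$ is a bijection $\operatorname{Spec}B^+\to\operatorname{Spec}B$ that preserves inclusions in both directions, hence heights.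
\end{lemma}

\begin{proof}
The inverse is $\mathfrak p\mapsto\{b\in B^+:b^{p^N}\in\mathfrak p\}$, which is a prime ideal because $b\mapsto b^{p^N}$ is a ring homomorphism $B^+\to B$.
\end{proof}

The lemma applies to any two rings between $A$ and $A^{1/p^i}$. We also use that a noetherian normal domain is the intersection of its localizations at height one primes, which are discrete valuation rings. So an element that is a uniformizer at one height one prime $\mathfrak p$ and lies in no other generates $\mathfrak p$.

\begin{proposition}\label{prop:normal}
For some $n\ge0$ there is $v\in B_n$ with $B_n=k[s_n,v]\cong k^{[2]}$.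
\end{proposition}

\begin{proof}
\emph{The generic fiber.} Over $k(F)$ the point at infinity of the generic fiber need not be rational (Example~\ref{ex:exotic}), so we pass to the perfect field $\Omega=\bigcup_nk(s_n)$. The ring $A_\Omega=A\otimes_{k[F]}\Omega$ is a domain with fraction field $\bigcup_nK_n$. Its normalization $N$ is a regular curve over a perfect field, hence smooth. So $N\otimes_\Omega\overline\Omega$ is normal; it is finite over the coordinate ring $A\otimes_{k[F]}\overline\Omega$ of $F_{\bar\eta}$ and lies in its fraction field $K\otimes_{k(F)}\overline\Omega$. Thus it is the normalization, and $\operatorname{Spec}N$ becomes $\mathbb A^1$ over $\overline\Omega$ by Proposition~\ref{prop:vanish}(iii). The smooth projective model of $\operatorname{Spec}N$ over $\Omega$ has genus $0$, and what is added is one point over $\overline\Omega$. Its residue field is separable over $\Omega$ with a single embedding in $\overline\Omega$, so the point is rational. By Riemann--Roch there is a function $v$ with a simple pole there and no other pole, and $N=\Omega[v]$.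

Choose $n$ so large that $v\in K_n$, that $v$ is integral over $A\otimes_{k[F]}k(s_n)$, and that $X,Y\in k(s_n)[v]$. Write $s=s_n$, $B=B_n$. Then $k(s)[v]$ is normal, contains $A\otimes_{k[F]}k(s)$, is integral over it, and has fraction field $K_n$. Normalization commutes with localization, so $B\otimes_{k[s]}k(s)=k(s)[v]$. After multiplying $v$ by a nonzero element of $k[s]$ we have $v\in B$. As $B$ is a finitely generated $k$-algebra, there is $0\ne d\in k[s]$ with
\begin{equation}\label{eq:d}
B[1/d]=k[s,1/d][v].
\end{equation}
It remains to remove the roots of $d$, and for this we need the fibers of $s$ to be integral.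

\emph{The element $s-c$ is prime in $B$ for every $c\in k$.} By \eqref{eq:present} and Proposition~\ref{prop:vanish}(ii), $\mathfrak q=(s-c)A[s]$ is a prime ideal, of height one. The local ring $A[s]_{\mathfrak q}$ has principal maximal ideal, so it is a discrete valuation ring, hence normal, hence equal to $B_{\mathfrak P}$ for the prime $\mathfrak P$ of $B$ over $\mathfrak q$. So $s-c$ is a uniformizer at $\mathfrak P$. Any height one prime of $B$ containing $s-c$ contracts, by Lemma~\ref{lem:frob}, to a height one prime containing $\mathfrak q$, so it is $\mathfrak P$. Therefore $(s-c)B=\mathfrak P$.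

\emph{The choice of $v$.} Among the $v\in B$ satisfying \eqref{eq:d} take one of least degree. Let $c$ be a root of $d$ and $\bar v$ the image of $v$ in the domain $B/(s-c)B$. We claim that $\bar v$ is transcendental over $k$. Otherwise $\bar v=c_0\in k$, since $k$ is algebraically closed, and $v_1=(v-c_0)/(s-c)$ lies in $B$ and satisfies \eqref{eq:d}, because $s-c$ is invertible in $k[s,1/d]$. As $v\notin k$, we get $\deg v_1=\deg v-\deg s<\deg v$, a contradiction.

It follows that $k[s,v]\cap(s-c)B=(s-c)k[s,v]$: if $\Phi(s,v)\in(s-c)B$, then $\Phi(c,\bar v)=0$, so $\Phi(c,T)=0$. Let $W\in B$. By \eqref{eq:d}, $d^NW\in k[s,v]$ for some $N$. If $(s-c)d_1W\in k[s,v]$ with $c$ a root of $d$ and $d_1\in k[s]$, then $d_1W\in k[s,v]$. Cancelling the linear factors of $d^N$ one at a time gives $W\in k[s,v]$.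
\end{proof}

\section{Descent: $A[s_n]$ is normal}\label{sec:descent}

We have to show $B_n=A[s_n]$. The extension $K_i=K_{i-1}[T]/(T^p-s_{i-1})$ is purely inseparable of degree $p$, and it is governed by the $K_{i-1}$-derivation $\partial_i$ of $K_i$ with $\partial_i(s_i)=1$:
\[
\partial_i\Bigl(\sum_{j<p}c_js_i^j\Bigr)=\sum_{j<p}jc_js_i^{j-1}\quad(c_j\in K_{i-1}),\qquad\ker\partial_i=K_{i-1}.
\]
If $\partial_i$ preserves $B_i$, it extracts the coefficients $c_j$ and shows that they are integral. A priori $\partial_i$ has a denominator $\alpha$ on $B_i$. For the cusp $F=Y^2+X^3$ with $p=2$ this happens: $B_1=k[s,v]$ with $X=v^2$, $Y=s+v^3$, and $\partial_1Y=0$ gives $\partial_1v=v^{-2}$, so $\alpha=v^2=X$; and indeed $A[s_1]=k[s,v^2,v^3]$ is not normal. For a line we show that $\alpha$ has small degree and is a nonzero constant modulo $s_i$, and these two facts force it to be constant. To speak of a least denominator we need $B_i$ to be factorial, so factoriality is carried along in the induction.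

\begin{proposition}\label{prop:descent}
Let $i\ge1$. If $B_i$ is a UFD, then $B_i=B_{i-1}[s_i]$ and $B_{i-1}$ is a UFD.
\end{proposition}

\begin{proof}
Take finitely many generators of the $k$-algebra $B_i$, multiply $\partial_i$ by a common denominator of its values on them, and divide by the greatest common divisor of the resulting values. We obtain a derivation $\delta=\alpha\partial_i$ with $\delta(B_i)\subset B_i$ that is \emph{primitive}: no prime element $\pi$ of $B_i$ satisfies $\delta(B_i)\subset\pi B_i$. Here $\alpha=\delta(s_i)\in B_i\setminus\{0\}$.

\medskip\noindent\emph{Step 1: if $W\in B_i$ and $\delta W\ne0$, then $\deg\delta W<\deg W$.} The idea is to recognize $\delta$ as a partial derivative on $\tilde K=k(X_i,Y_i)$, up to a factor. We have $[K_i:K_i^p]=p^2$, as for any finite extension of $k(X,Y)$. If $X$ and $Y$ were both in $K_i^p$, then $K\subset K_i^p$ and $K_i=K_i^p(s_i)$ would have degree at most $p$ over $K_i^p$. By symmetry let $X\notin K_i^p$. Then $T^{p^i}-X$ is irreducible over $K_i$, and $[\tilde K:K_i]=p^{2i}/p^i=p^i$, so $\tilde K=K_i[T]/(T^{p^i}-X)$ with $T\mapsto X_i$. Let $\delta$ act on $K_i[T]$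 coefficientwise. It kills $T^{p^i}-X$ because $X\in K_{i-1}$, so it extends to $\tilde K$ with $\delta(X_i)=0$. Hence $\delta=(\mu/\nu)\,\partial/\partial Y_i$ with $\mu,\nu\in k[X_i,Y_i]$ nonzero and coprime.

For $W\in B_i$ we have $\nu\,\delta W=\mu\,\partial W/\partial Y_i$ in $k[X_i,Y_i]$, so $\mu$ divides $\delta W$. If a prime element $\tilde\pi$ divided $\mu$, then $\delta(B_i)$ would lie in $\tilde\pi k[X_i,Y_i]\cap B_i$. By Lemma~\ref{lem:frob} this is a height one prime of the UFD $B_i$, so of the form $\pi B_i$, against primitivity. So $\mu\in k^*$ and
\[
\deg\delta W=\deg(\partial W/\partial Y_i)-\deg\nu\le\deg W-p^{-i}.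
\]

\medskip\noindent\emph{Step 2: $\alpha\in k^*+s_iB_i$.} Let $\mathfrak m\ni s_i$ be a maximal ideal of $A[s_i]$. By \eqref{eq:present}, $A[s_i]/(s_i)=A/(F)\cong k^{[1]}$, so the maximal ideal of the two-dimensional local ring $A[s_i]_{\mathfrak m}$ is generated by $s_i$ and one more element. This ring is therefore regular, hence normal, hence equal to $(B_i)_{\mathfrak m}=(B_i)_{\mathfrak n}$, where $\mathfrak n$ is the maximal ideal of $B_i$ over $\mathfrak m$. Two consequences follow. First, $A[s_i]/(s_i)\to B_i/s_iB_i$ is an isomorphism after localization at every maximal ideal of $A[s_i]$ (both sides vanish if $s_i\notin\mathfrak m$), so $B_i/s_iB_i\cong k^{[1]}$. Second, $\partial_i$ kills $A$ and sends $s_i$ to $1$, so it preserves $A[s_i]$ and its localization $(B_i)_{\mathfrak n}$.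

Suppose $\alpha\in\mathfrak n$ for a maximal ideal $\mathfrak n\ni s_i$ of $B_i$. Then some prime factor $\pi$ of $\alpha$ lies in $\mathfrak n$, and
\[
\delta(B_i)\subset\alpha(B_i)_{\mathfrak n}\cap B_i\subset\pi(B_i)_{\mathfrak n}\cap B_i=\pi B_i ,
\]
against primitivity. So the image of $\alpha$ in $k^{[1]}$ lies in no maximal ideal. It is a unit, that is, an element of $k^*$. This step uses both the smoothness of $F_0$ and the absence of nonconstant units on it.

\medskip\noindent\emph{Step 3: $\partial_i(B_i)\subset B_i$.} Rescale $\delta$ so that $\alpha=1+s_i\gamma$ with $\gamma\in B_i$. Step~1 with $W=s_i$ gives $\deg\alpha<\deg s_i$. If $\gamma\ne0$, then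
\[
\deg s_i\le\deg(s_i\gamma)=\deg(\alpha-1)\le\max(\deg\alpha,0)<\deg s_i ,
\]
which is absurd. So $\alpha=1$ and $\delta=\partial_i$.

\medskip\noindent\emph{Step 4: $B_i=B_{i-1}[s_i]$.} Let $0\ne W=\sum_{j<p}c_js_i^j\in B_i$ with $c_j\in K_{i-1}$, and let $j$ be the largest index with $c_j\ne0$. Then $j!\,c_j=\partial_i^{\,j}W\in B_i\cap K_{i-1}=B_{i-1}$, and $j!\in k^*$ as $j<p$. Subtract $c_js_i^j$ and repeat.

\medskip\noindent\emph{Step 5: $B_{i-1}$ is a UFD.} It suffices to show that every height one prime $\mathfrak p$ of the noetherian domain $B_{i-1}$ is principal. Let $\mathfrak P=\pi B_i$ be the prime of $B_i$ over $\mathfrak p$, of height one by Lemma~\ref{lem:frob}. Let $c$ be a uniformizer of $(B_{i-1})_{\mathfrak p}$, let $e$ be its valuation in $(B_i)_{\mathfrak P}$, and put $\theta=\pi^e$; this is the candidate generator, and the point is that it lies in $B_{i-1}$. Write $\theta=c\epsilon$ with $\epsilon$ a unit of $(B_i)_{\mathfrak P}$. Since $\delta c=0$ and $\delta$ preserves $(B_i)_{\mathfrak P}$,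
\[
\delta\theta=c\,\delta\epsilon\in\pi^e(B_i)_{\mathfrak P}\cap B_i=\theta B_i .
\]
So $\delta\theta=\theta\tau$ with $\tau\in B_i$. If $\tau\ne0$, then $\deg\delta\theta\ge\deg\theta$, contradicting Step~1. Hence $\delta\theta=0$ and $\theta\in B_i\cap K_{i-1}=B_{i-1}$.

The ring $(B_i)_{\mathfrak P}\cap K_{i-1}$ contains the discrete valuation ring $(B_{i-1})_{\mathfrak p}$ but not $1/c$, so the two are equal. It contains $\epsilon=\theta/c$ and $\epsilon^{-1}$, so $\theta$ is a uniformizer at $\mathfrak p$. If $\mathfrak p_1\ne\mathfrak p$ is another height one prime of $B_{i-1}$, the prime of $B_i$ over it has height one and differs from $\pi B_i$, so it does not contain $\pi$, and $\theta\notin\mathfrak p_1$. Therefore $\mathfrak p=\theta B_{i-1}$.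
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $n$ and $v$ as in Proposition~\ref{prop:normal}. The ring $B_n=k[s_n,v]$ is a UFD, so by descending induction Proposition~\ref{prop:descent} shows that $B_n,\dots,B_0$ are UFDs and $B_i=B_{i-1}[s_i]$ for $1\le i\le n$. Since $s_{i-1}=s_i^p$ and $B_0=A$,
\begin{equation}\label{eq:Bi}
B_i=A[s_1,\dots,s_i]=A[s_i]\qquad(0\le i\le n).
\end{equation}
For $i=n$ this is the first assertion; (a) and (b) were deduced from it in Section~\ref{sec:intro}.
\end{proof}

\section{Perfect ground fields}\label{sec:perfect}

Galois descent extends the theorem to perfect fields.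

\begin{corollary}\label{cor:perfect}
Let $k$ be a perfect field of characteristic $p>0$, $A=k[X,Y]$ and $F\in A$. The following are equivalent:
\begin{enumerate}
\item[(i)] $A/(F-\lambda_0)\cong k^{[1]}$ for some $\lambda_0\in k$;
\item[(ii)] $A/(F-\lambda)\cong k^{[1]}$ for all $\lambda\in k$;
\item[(iii)] for some $n$, the ring $A[T]/(T^{p^n}-F)$ is a polynomial ring $k[s,v]$ with $s$ the class of $T$;
\item[(iv)] $F\notin A^p$, and $A^{p^n}[F]=k[F,G]$ for some $n\ge0$ and $G\in A$.
\end{enumerate}
If they hold, then $(F_X,F_Y)=A$. If moreover $k$ is algebraically closed, then $A[F^{1/p^i}]$ is a regular UFD for every $i\ge0$.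
\end{corollary}

\begin{proof}
(i)$\Rightarrow$(iii). Replacing $F$ by $F-\lambda_0$ replaces $s$ by $s-\lambda_0^{1/p^n}$, with $\lambda_0^{1/p^n}\in k$; so let $\lambda_0=0$. Then $F$ is a line over $\bar k$, and Theorem~\ref{thm:main} gives $n$ and $v$ with $B\otimes_k\bar k=\bar k[s,v]$, where $B=A[T]/(T^{p^n}-F)$. Finitely many constants are needed to write $v$ in terms of $X,Y,s$ and $X,Y$ in terms of $s,v$. So $B\otimes_kk_1=k_1[s,v]$ for a finite Galois extension $k_1/k$, with group $\Gamma$ say. For $\sigma\in\Gamma$ we have $k_1[s][\sigma v]=k_1[s][v]$, so $\sigma v=a_\sigma v+b_\sigma$ with $a_\sigma\in k_1^*$ and $b_\sigma\in k_1[s]$. Comparing leading coefficients gives $a_{\sigma\tau}=a_\sigma\,\sigma(a_\tau)$. By Hilbert's Theorem~90, $a_\sigma=\gamma/\sigma(\gamma)$ for some $\gamma\in k_1^*$, and replacing $v$ by $\gamma v$ makes all $a_\sigma=1$. Then $b_{\sigma\tau}=b_\sigma+\sigma(b_\tau)$. Since $H^1(\Gamma,k_1)=0$, applied to each coefficient, $b_\sigma=\sigma(\beta)-\beta$ for some $\beta\in k_1[s]$, and $v-\beta$ is invariant. For invariant $v$, taking invariants in $B\otimes_kk_1=k_1[s,v]$ gives $B=k[s,v]$.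

(iii)$\Rightarrow$(ii). For $c\in k$ we have $A/(F-c^{p^n})=k[s,v]/(s-c)\cong k^{[1]}$, and every element of $k$ is a $p^n$-th power. The implication (ii)$\Rightarrow$(i) is trivial.

(iii)$\Leftrightarrow$(iv). In either case $F\notin A^p$: under (iii) because $F$ is irreducible by (ii). As in Section~\ref{sec:intro} this gives $A[T]/(T^{p^n}-F)\cong A[s]$ with $s=F^{1/p^n}$. Under (iii), raising $A[s]=k[s,v]$ to the $p^n$-th power gives (iv) with $G=v^{p^n}$. Under (iv), extracting $p^n$-th roots gives $A[s]=k[s,G^{1/p^n}]$, a polynomial ring because it has dimension two and two generators.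

Assume the conditions. Condition (iii) persists over $\bar k$, so $\bar k[X,Y]/(F-\lambda)\cong\bar k^{[1]}$ is regular for all $\lambda\in\bar k$. Every point of $\mathbb A^2(\bar k)$ lies on one of these curves, so by the Jacobian criterion $F_X$ and $F_Y$ have no common zero. By the Nullstellensatz $(F_X,F_Y)$ is the unit ideal over $\bar k$, hence over $k$.

Finally let $k=\bar k$. By (ii), $F$ is a line. Take $n$ as in the proof of Theorem~\ref{thm:main}. For $i\le n$, the ring $A[s_i]=B_i$ is a UFD by \eqref{eq:Bi}. For $i\ge n$, $A[s_i]=A[s_n]\otimes_{k[s_n]}k[s_i]=k[s_i,v]$ is a UFD. In all cases $A[s_i]=k[X,Y,T]/(T^{p^i}-F)$ is regular by the Jacobian criterion, since $(F_X,F_Y)=A$.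
\end{proof}

\begin{thebibliography}{1}
\bibitem{Daigle} Daniel Daigle, \emph{Generally rational polynomials in two variables}, arXiv:1307.3752 (2013).
\end{thebibliography}
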